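# Full fillings of a blown-up projective plane by ellipsoids, below the accumulation point

## 1. Ellipsoids, the blowup $H_b$, and its embedding function

All embeddings are symplectic. For $r,s>0$ put
$$E(r,s)=\Big\{(\zeta_1,\zeta_2)\in\mathbb C^2:\ \frac{\pi|\zeta_1|^2}{r}+\frac{\pi|\zeta_2|^2}{s}\le 1\Big\},\qquad B(r)=E(r,r).$$
Multiplying the symplectic form by $t$ turns $E(r,s)$ into $E(tr,ts)$.

**Definition (the target).** For $b\in(0,1)$ let $H_b=\mathbb{CP}^2_1\#\overline{\mathbb{CP}}^2_b$ be the one-point blowup of $\mathbb{CP}^2$ in which the line has area $1$ and the exceptional divisor has area $b$. Write $\lambda H_b$ for $H_b$ with its form multiplied by $\lambda$.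

For example, $H_{1/2}$ is obtained from $\mathbb{CP}^2$ with lines of area $1$ by removing a ball $B(1/2)$ and collapsing the Hopf circles of its boundary. The volumes of $H_b$ and of $E(1,z)$ are $\frac12(1-b^2)$ and $\frac12z$, so $H_{1/2}$ has three quarters of the volume of $\mathbb{CP}^2$.

**Definition (embedding function).** For $z\ge1$ let
$$c_b(z)=c_{H_b}(z)=\inf\{\lambda>0:\ E(1,z)\hookrightarrow\lambda H_b\},\qquad V_b(z)=\sqrt{\frac{z}{1-b^2}} .$$
Since volume cannot shrink, $c_b(z)\ge V_b(z)$. We say that $c_b$ is *unobstructed at $z$* if $c_b(z)=V_b(z)$, that is, if there is a full filling $E(1,z)\hookrightarrow V_b(z)H_b$.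

For example, $V_{1/2}(z)=\sqrt{4z/3}$, so $V_{1/2}(3)=2$. Whether $c_{1/2}(3)=2$ is a real question; we answer it in Section 5.

**Definition (accumulation point).** The accumulation point $z_\infty^b$ of $H_b$ is the solution $z>1$ of
$$\frac1z+z=\frac{\mathrm{Per}(H_b)^2}{\mathrm{Vol}(H_b)}-2=\frac{(3-b)^2}{1-b^2}-2 .$$

The solution exists and is unique. Indeed $z+\frac1z$ increases strictly from $2$ to $\infty$ on $[1,\infty)$, and the right side exceeds $2$ because $(3-b)^2-4(1-b^2)=5b^2-6b+5>0$ (the discriminant is $36-100<0$). For $b=\frac12$ the equation is $z+\frac1z=\frac{25}{3}-2=\frac{19}3$, so $z_\infty^{1/2}=\frac{19+5\sqrt{13}}6\approx6.17$.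

## 2. Weight expansions, exceptional classes, perfect classes

**Definition (weights).** Start with a pair $(x,y)$ of positive reals. At each step record $\min(x,y)$. If $x=y$, stop. Otherwise replace the larger number by the difference. The *weight expansion* $w(z)=(w_1,w_2,\dots)$ of $z\ge1$ is the list of numbers recorded from the start $(z,1)$. For positive coprime integers $P,Q$ the *integral weight expansion* $W(P,Q)=(W_1,\dots,W_n)$ is the list recorded from $(P,Q)$. So $w(P/Q)=\frac1QW(P,Q)$ when $P\ge Q$; and $W(P,Q)=W(Q,P)$, $W_n=1$.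

For example, $(16,3)$ gives five times $3$, then $(1,3),(1,2),(1,1)$ give $1,1,1$. So $W(16,3)=(3^{5},1^{3})$, and $w(\frac{16}3)=(1^{5},(\frac13)^3)$. Here and below, exponents in such lists mean repetition.

At every step except the last, $x+y$ drops by $W_i$ and $xy$ drops by $W_i^2$ (if $x>y$, then $xy-(x-y)y=y^2$). At the last step $x=y=W_n=1$, so $x+y=2$ and $xy=1$. Hence
$$\sum W_i=P+Q-1,\qquad \sum W_i^2=PQ. \tag{1}$$
For $(16,3)$: $18=16+3-1$ and $48=16\cdot3$. For real $z\ge1$ the same bookkeeping gives
$$\sum_{i\le k}w_i\le1+z\ \text{ for all }k,\qquad \sum w_i^2=z. \tag{2}$$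
If $z$ is irrational, the algorithm never stops. In that case $\sum w_i<\infty$ forces $\min(x,y)=w_i\to0$; since $\max(x,y)\le z$ throughout, $xy\to0$, which is the second part of (2).

**Definition (exceptional classes).** Let $X_N=\mathbb{CP}^2\#N\overline{\mathbb{CP}}^2$ with the classes $L,E_0,\dots,E_{N-1}$ of the line and the exceptional divisors, so $L^2=1$, $E_i^2=-1$, and all other products vanish. Put $K=-3L+\sum E_i$, and write $(\lambda;a_0,a_1,\dots)$ for $\lambda L-\sum a_iE_i$. The set $\mathcal E_N$ of *exceptional classes* consists of the classes $e$ of smoothly embedded spheres with $e^2=K\cdot e=-1$. Adding zero entries gives $\mathcal E_N\subset\mathcal E_{N+1}$.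

Examples are $E_i$, and $L-E_i-E_j$ (the line through two of the blown-up points). The product of $(\lambda;a_i)$ and $(d;m_i)$ is $\lambda d-\sum a_im_i$.

**Definition (the group $\mathcal W_N$).** $\mathcal W_N$ is the group generated by the permutations of the $E_i$ and, for $N\ge3$, the reflections $x\mapsto x+(x\cdot r)r$ with $r=L-E_i-E_j-E_k$. It preserves the intersection form, and it preserves $K$ because $K\cdot r=0$.

In coordinates, with $s=\lambda-a_i-a_j-a_k$, the reflection adds $s$ to $\lambda,a_i,a_j,a_k$ and leaves the rest alone. For example $(2;1,1,1,1)\mapsto(1;0,0,0,1)$, with $s=-1$.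

The group preserves $\mathcal E_N$, because permutations, and reflections in classes of smooth $(-2)$-spheres, are induced by diffeomorphisms. This is fact (F2) below, and we already use it in the next examples.

**Definition (perfect classes).** A $(p,q)$-*perfect class* for $H$ is a tuple $(d;m;p,q)$ of nonnegative integers, with $p,q$ positive and coprime, such that
$$3d-m=p+q,\qquad d^2-m^2=pq-1, \tag{3}$$
and such that $dL-mE_0-\sum_{i\ge1}W_i(p,q)E_i$ is exceptional in the corresponding blowup of $\mathbb{CP}^2$. The set of all perfect classes is $\mathcal T(H)$.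

We denote the homology class by $(d;m,W(p,q))$ too. By (1), the two equations (3) say exactly that its square and its product with $K$ are both $-1$.

**Examples.** *(i)* $(2;1;4,1)$: here $6-1=5$ and $4-1=3$. The class $(2;1,1^4)$ of the conic through five points is exceptional, since a reflection takes it to $(1;0,0,0,1,1)$.

*(ii)* For $d\ge2$, $(d;d-1;2d,1)$ is perfect: $3d-(d-1)=2d+1$ and $d^2-(d-1)^2=2d-1$. One reflection, with $s=-1$, takes $(d;d-1,1^{2d})$ to $(d-1;d-2,0,0,1^{2d-2})$, and repeating this leads to $(1;0,1,1)$ up to zeros and order. So all ratios $m/d=\frac{d-1}d$ occur.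

*(iii)* $(5;2;11,2)$: here $13=11+2$, $21=22-1$, $W(11,2)=(2^5,1^2)$, and $(5;2,2^5,1,1)\mapsto(4;1,1,1,2,2,2,1,1)\mapsto(2;1,1,1,0,0,0,1,1)$, the class in (i) up to zeros and order.

*(iv)* The third condition is not implied by (3). The tuple $(20;10;43,7)$ satisfies (3): $50=43+7$ and $300=301-1$. But $(20;10,7^6,1^7)$ is mapped by three reflections to $(16;6,3,3,7^4,1^7)$, then $(11;6,3,3,7,2,2,2,1^7)$, then $(6;2,1,-2,3,2,2,2,1^7)$. This last class has product $-2$ with some $E_i$ and is not an $E_i$. By fact (F1) below it is not exceptional, hence neither is the original.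

**Convention.** The conditions in the definition are symmetric in $p,q$. If $p=q$ then $p=q=1$ and $d=m$. So when $m/d\in(0,1)$ we always take $p>q\ge1$.

## 3. Which $b$ admit a full filling below $z_\infty^b$

The problem, posed in Nicki Magill, "Quadrilateral mutations and symplectic embeddings", arXiv:2606.12729 (2026), is to prove or disprove the following for all $b\in(0,1)$: the function $c_b$ is unobstructed for $z<z_\infty^b$ if and only if $b=m/d$ for some $(d;m;p,q)\in\mathcal T(H)$. Here "unobstructed for $z<z_\infty^b$" means that there is some $z\in[1,z_\infty^b)$ with $c_b(z)=V_b(z)$. In plain words: can an ellipsoid that is not too long fill $H_b$ completely, and is this decided by whether $b$ is the ratio of the first two entries of a perfect class?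

The statement is true, and one can say exactly where the full fillings are.

**Theorem A.** Let $b\in(0,1)$. There is $z\in[1,z^b_\infty)$ with $c_b(z)=V_b(z)$ if and only if $b=m/d$ for some $(d;m;p,q)\in\mathcal T(H)$.

**Theorem B.** Let $b\in(0,1)$. For a perfect class $E=(d;m;p,q)$ with $m/d=b$, normalized so that $p>q$, put
$$z_0(E)=\frac{pq-1}{q^2},\qquad z_1(E)=\frac{p^2}{pq-1}.$$

1. $1\le z_0(E)<\frac pq<z_1(E)<z_\infty^b$, and $\{z\in[1,z^b_\infty): c_b(z)=V_b(z)\}=\bigcup_{E:\,m/d=b}\{z_0(E),z_1(E)\}$.
2. On $[z_0(E),z_1(E)]$: $c_b(z)=\frac{dq}{pq-1}z$ for $z\le \frac pq$, and $c_b(z)=\frac{dp}{pq-1}$ for $z\ge\frac pq$. So $c_b>V_b$ in the interior of this interval.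
3. For distinct perfect classes with the same ratio $b$, the closed intervals $[z_0,z_1]$ are disjoint.

In particular, if $b$ is irrational, or rational but not such a ratio, then $c_b>V_b$ on all of $[1,z_\infty^b)$.

For instance, $b=\frac13$ is not such a ratio. If $(d,m)=(3k,k)$, then (3) reads $p+q=8k$, $pq=8k^2+1$, so $(p-q)^2=4(8k^2-1)$; but $8k^2-1\equiv7$ modulo $8$ is not a square. So $c_{1/3}>V_{1/3}$ on $[1,z_\infty^{1/3})$.

## 4. Exceptional classes as obstructions and as certificates

A *nodal $J$-sphere* is the image of a genus-$0$ stable map. Its class is $\sum m_\tau A_\tau$ with integers $m_\tau\ge1$ and distinct simple (irreducible) $J$-spheres $A_\tau$ whose union is connected. For example, if $J$ is such that $E_1-E_2$ and $E_2$ are represented by embedded $J$-spheres meeting once, then their union is a nodal $J$-sphere in the exceptional class $E_1$. We identify a symplectic form with its Poincaré dual class, so $\omega(e)=\omega\cdot e$. The proof rests on the following facts.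

**(F1)** (Li–Liu, Math. Res. Lett. 1995; McDuff, J. AMS 1990.) Let $\omega$ be a symplectic form on $X_N$ with canonical class $K$, and let $e\in\mathcal E_N$. For every $\omega$-tame $J$, $e$ is represented by a nodal $J$-sphere; for generic $J$, by an embedded one. Hence $\omega(e)>0$, and $e\cdot e'\ge0$ for distinct $e,e'\in\mathcal E_N$.

**(F2)** $\mathcal W_N$ preserves $\mathcal E_N$.

**(F3)** Let $\mu,a_0,\dots,a_{N-1}>0$. If $\sum a_i^2<\mu^2$ and $(\mu;a_0,\dots,a_{N-1})\cdot e>0$ for all $e\in\mathcal E_N$, then $\bigsqcup B(a_i)\hookrightarrow\mathrm{int}\,B(\mu)$ (McDuff–Polterovich; Biran; Li–Li; see McDuff–Schlenk, Ann. of Math. 2012, §1.2).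

**(F4)** (Cristofaro-Gardiner, *Symplectic embeddings from concave toric domains into convex ones*, J. Diff. Geom. 2019.) Let $\Omega_b$ be the trapezoid with vertices $(0,0),(1-b,0),(1-b,b),(0,1)$ and $X_{\Omega_b}$ its toric domain. Then $\mathrm{int}\,E(1,z)\hookrightarrow\mathrm{int}(\lambda X_{\Omega_b})$ if and only if $\bigsqcup_i\mathrm{int}\,B(w_i)\sqcup\mathrm{int}\,B(\lambda b)\hookrightarrow\mathrm{int}\,B(\lambda)$, where $(w_i)=w(z)$. Also $\mathrm{int}\,X_{\Omega_b}\subset H_b$.

**(F5)** For every $k$ (at most the number of weights of $z$) and every $\epsilon>0$, the interior of $E(1,z)$ contains disjoint closed balls of sizes $(1-\epsilon)w_1,\dots,(1-\epsilon)w_k$ (McDuff, J. Topology 2009; one cuts the moment triangle into triangles affinely equivalent to those of the $B(w_i)$).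

**Lemma 1 (light cone).** Let $\omega$ be a class with $\omega^2>0$ in a space of signature $(1,N)$. If $x,y\ne0$, $x^2=0\le y^2$ and $\omega\cdot x,\omega\cdot y>0$, then $x\cdot y\ge0$, with equality only if $y$ is proportional to $x$.

*Proof.* Normalize $\omega^2=1$ and write $x=x_0\omega+x'$, $y=y_0\omega+y'$ with $x',y'\perp\omega$ and $x_0,y_0>0$. In the norm of the positive definite form $-(\cdot)|_{\omega^\perp}$ we have $|x'|=x_0$ and $|y'|\le y_0$. So $x\cdot y\ge x_0y_0-|x'||y'|\ge0$. If $x\cdot y=0$, then $y\in x^\perp$, on which the form is negative semidefinite with kernel $\mathbb Rx$; so $y^2\ge0$ forces $y\in\mathbb Rx$. $\square$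

**Lemma 2.** For $N\ge2$ and $e\in\mathcal E_N$: $e\cdot(L-E_0)\ge0$ and $e\cdot L\ge0$. If $e\cdot L=0$, then $e=E_i$ for some $i$.

*Proof.* $L-E_0=(L-E_0-E_1)+E_1$ is a sum of two exceptional classes. If $e$ is one of the two, then $e\cdot(L-E_0)=0$; otherwise (F1) gives $e\cdot(L-E_0)\ge0$. Next, $e\cdot L=e\cdot(L-E_0)+e\cdot E_0\ge0$ if $e\ne E_0$, and $E_0\cdot L=0$. If $e\cdot L=0$, then $e=-\sum m_iE_i$ with $\sum m_i^2=1$, so $e=\pm E_i$, and $K\cdot e=-1$ selects $e=E_i$. $\square$

**Lemma 3 (obstruction).** For every $\lambda>c_b(z)$, every $k$ (at most the number of weights) and every $e\in\mathcal E_{k+1}$, $(\lambda;\lambda b,w_1,\dots,w_k)\cdot e\ge0$.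

*Proof.* If $E(1,z)\hookrightarrow\lambda_0H_b$ and $\lambda>\lambda_0$, then rescaling by $\lambda/\lambda_0>1$ and restricting to $E(1,z)$ gives $E(1,z)\hookrightarrow\lambda H_b$. So an embedding exists for every $\lambda>c_b(z)$. Blow up the images of the balls of (F5) in $\lambda H_b$. This gives a symplectic form on $X_{k+1}$ with canonical class $K$ in the class $(\lambda;\lambda b,(1-\epsilon)w_1,\dots,(1-\epsilon)w_k)$. By (F1) it is positive on $e$. Let $\epsilon\to0$. $\square$

**Lemma 4 (filling certificate).** Let $z$ be rational with $n$ weights and $V=V_b(z)$. If $(V;Vb,w_1,\dots,w_n)\cdot e\ge0$ for all $e\in\mathcal E_{n+1}$, then $c_b(z)=V_b(z)$.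

*Proof.* Let $\lambda>V$. Then $(\lambda;\lambda b,w)^2=\lambda^2(1-b^2)-z>0$. Since $L-bE_0=(1-b)L+b(L-E_0)$, Lemma 2 gives
$$(\lambda;\lambda b,w)\cdot e=(V;Vb,w)\cdot e+(\lambda-V)\big[(1-b)\,L\cdot e+b\,(L-E_0)\cdot e\big]\ge0 .$$
If this vanishes, then $L\cdot e=0=(L-E_0)\cdot e$. By Lemma 2, $e=E_i$, and $i\ge1$ because $(L-E_0)\cdot E_0=1$. But then the left side is $w_i>0$, a contradiction. So the product is always positive, and (F3), (F4) give $\mathrm{int}\,E(1,z)\hookrightarrow\lambda H_b$. Restricting to $E(1-\epsilon,(1-\epsilon)z)$ and rescaling, $c_b(z)\le\lambda/(1-\epsilon)$ for all $\epsilon>0$, so $c_b(z)\le\lambda$. Let $\lambda\downarrow V$. $\square$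

**Lemma 5 (scaling).** $c_b$ is nondecreasing, and $c_b(tz)\le t\,c_b(z)$ for $t\ge1$.

*Proof.* $E(1,z)\subset E(1,z')$ for $z\le z'$, and $E(1,tz)\subset E(t,tz)$, which is $E(1,z)$ scaled by $t$. $\square$

**Lemma 6 (meaning of $z<z_\infty^b$).** The function $f(z)=\frac{(1+z)^2}z=z+2+\frac1z$ is strictly increasing for $z\ge1$, and $f(z_\infty^b)=\frac{(3-b)^2}{1-b^2}$. For $z\ge1$: $z<z_\infty^b$ if and only if $V_b(z)(3-b)>1+z$.

*Proof.* The first two claims restate Section 1. So $z<z_\infty^b$ means $(1+z)^2<z\frac{(3-b)^2}{1-b^2}=V_b(z)^2(3-b)^2$. $\square$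

By (2), $V(3-b)-(1+z)$ is a lower bound for $-K\cdot(V;Vb,w_1,\dots,w_k)$. So below the accumulation point the class of a full filling, which has square zero, pairs with $-K$ to a number bounded below by a positive constant. The "only if" part depends on this.

## 5. The case $b=\frac12$ by hand

Here $V(z)=\sqrt{4z/3}$ and $z_\infty\approx6.17$. If $e=(d;m,m_1,\dots,m_k)$ is exceptional with $d>bm$, then Lemma 3 says $c_b(z)(d-bm)\ge\sum m_iw_i$; so $e$ obstructs at $z$ as soon as $V(z)(d-bm)<\sum m_iw_i$.

*$1\le z<3$.* Take $e=L-E_0-E_1$, so that $d-bm=\frac12$. As $w_1=1$, we get $c\ge2>V(z)$, because $V(z)<2$ for $z<3$.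

*$z=3$.* The class in Lemma 4 is $(2;1,1,1,1)$. Let $e=(d;m_0,\dots,m_3)\in\mathcal E_4$ with $d>0$. Then $\sum m_i=3d-1$ and $\sum m_i^2=d^2+1$, so $(3d-1)^2\le4(d^2+1)$ by Cauchy–Schwarz, which forces $d=1$; and then $\sum m_i=\sum m_i^2=2$, so two entries are $1$ and two are $0$ (entries are $\ge0$ by (F1)). So $\mathcal E_4$ consists of the $E_i$ and the $L-E_i-E_j$, with products $1$ and $0$. Hence $c(3)=V(3)=2$: a full filling.

*$3<z<\frac{16}3$.* Take the conic $(2;1,1^4)$, so that $d-bm=\frac32$. For $3<z\le4$ the first four weights add up to $3+(z-3)=z$, and $\frac32V<z$ because $\frac94\cdot\frac{4z}3=3z<z^2$. For $4\le z<\frac{16}3$ they add up to $4$, and $\frac32V<4$ because $3z<16$. So $z$ is obstructed.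

*$\frac{16}3<z<z_\infty$.* Take the class $(3;2,1^6)$ of Example (ii), so that $d-bm=2$. For $\frac{16}3<z\le6$ the first six weights add up to $5+(z-5)=z$, and $2V<z$ because $\frac{16z}3<z^2$. For $6\le z<z_\infty<\frac{27}4$ they add up to $6$, and $2V<6$ because $\frac{16z}3<36$. So $z$ is obstructed.

*$z=\frac{16}3$.* Here $V=\frac83$, and Lemma 4 asks whether
$$F=3\,(V;Vb,w)=(8;4,3^5,1^3)\tag{4}$$
is nonnegative on $\mathcal E_9$. The direct enumeration no longer works: with nine entries Cauchy–Schwarz reads $(3d-1)^2\le9(d^2+1)$, which holds for every $d\ge0$. We need another idea, and it will show that $z=\frac{16}3$ is unobstructed. So below $z_\infty$ the unobstructed points are $3=z_0$ and $\frac{16}3=z_1$ of the perfect class $(2;1;4,1)$, as Theorem B says.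

## 6. Cones of the Euclidean algorithm and a dual basis

The weights do not remember the geometry of the subtractive algorithm. We now keep track of it.

Let $(P,Q)$ be positive and coprime. Start with the cone $\sigma_1=\langle u,v\rangle$, $u=(1,0)$, $v=(0,1)$. At step $i$, with $\sigma_i=\langle u,v\rangle$, $\det(u,v)=1$ and $(P,Q)=xu+yv$, $x,y>0$, put $\rho_i=u+v$ and $W_i=\min(x,y)$. If $x=y$ (then both are $1$, by coprimality), stop, with $n=i$ and $\rho_n=(P,Q)$. If $x>y$, then $(P,Q)=(x-y)u+y\rho_i$; let $\sigma_{i+1}=\langle u,\rho_i\rangle$, with new coordinates $(x-y,y)$. If $x<y$, let $\sigma_{i+1}=\langle\rho_i,v\rangle$, with new coordinates $(x,y-x)$. The coordinates undergo the subtractive algorithm, so $(W_1,\dots,W_n)=W(P,Q)$.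

Write $\rho_l=(p_l,q_l)$ and call $p_l/q_l$ its slope. We have $\rho_l\in\mathrm{int}\,\sigma_l\subset\mathrm{int}\,\sigma_i$ for $i\le l$. So the algorithm for $\rho_l$ makes the same choices, has the same cones $\sigma_1,\dots,\sigma_l$, and stops at step $l$. Thus $W(\rho_l)$ has length $l$; we extend it by zeros to length $n$.

In $X_{n+1}$ put, for $1\le l\le n$,
$$C_l=E_l-\sum_{i>l,\ \rho_l\text{ generates an edge of }\sigma_i}E_i,\qquad C_l^\vee=-\sum_iW_i(\rho_l)E_i .$$
The $C_l$ form a $\mathbb Z$-basis of $\langle E_1,\dots,E_n\rangle$ (the matrix is unitriangular), and $C_n=E_n$. If $C_l$ contains $\nu$ terms $-E_i$, then $C_l^2=-1-\nu$ and $K\cdot C_l=-1+\nu=-2-C_l^2$. For $l<n$, $\rho_l$ is an edge of $\sigma_{l+1}$, so $\nu\ge1$, $C_l^2\le-2$ and $K\cdot C_l\ge0$.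

**Example.** For $(16,3)$: $\rho_i=(i,1)$ for $i\le6$, $\rho_7=(11,2)$, $\rho_8=(16,3)$. The cones are $\sigma_{i}=\langle(1,0),(i-1,1)\rangle$ for $2\le i\le6$, $\sigma_7=\langle(6,1),(5,1)\rangle$, $\sigma_8=\langle(11,2),(5,1)\rangle$. So $C_l=E_l-E_{l+1}$ for $l=1,2,3,4,6,7$, while $C_5=E_5-E_6-E_7-E_8$ and $C_8=E_8$. And $C_4^\vee=-(E_1+E_2+E_3+E_4)$, since $W(4,1)=(1^4)$.

**Lemma 7.** (i) $C_j^\vee\cdot C_l=1$ if $j=l$ and $0$ otherwise. (ii) $C_l^\vee\cdot C_{l'}^\vee=-\min(p_lq_{l'},q_lp_{l'})$.

*Proof.* (i) Put $c_i=W_i(\rho_j)$. We must show that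
$$c_l-\sum_{i>l,\ \rho_l\text{ edge of }\sigma_i}c_i$$
is $1$ for $l=j$ and $0$ otherwise. For $l\ge j$ this holds since $c_j=1$ and $c_i=0$ for $i>j$. Let $l<j$ and run the algorithm for $\rho_j$. At step $l$ the two coordinates differ, and after it the coordinate of $\rho_j$ along the new generator $\rho_l$ of $\sigma_{l+1}$ is the smaller one, $c_l$. At each later step $i\le j$ at which $\rho_l$ is still a generator there are three possibilities. Its coordinate may be the strictly larger one; then it drops by $c_i$ and $\rho_l$ remains a generator. Its coordinate may be the strictly smaller one; then it equals $c_i$, and $\rho_l$ leaves the cone for good, since the cones are nested. Or $i=j$; then both coordinates are $1=c_j$ and the algorithm for $\rho_j$ ends. In all cases the $c_i$ at these steps use up the coordinate exactly, so they add up to $c_l$.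

(ii) We must show $\sum_iW_i(\rho_l)W_i(\rho_{l'})=\min(p_lq_{l'},q_lp_{l'})$. Let $l\le l'$, and let $(x,y)$, $(x',y')$ be the coordinates of $\rho_l,\rho_{l'}$ in $\sigma_i$. For $i<l$ both rays lie in $\mathrm{int}\,\sigma_{i+1}$, so both make the same choice. If $x>y$ and $x'>y'$, the product of the weights is $yy'$, the new coordinates are $(x-y,y)$ and $(x'-y',y')$, and $\min((x-y)y',(x'-y')y)=\min(xy',x'y)-yy'$. If $x<y$ and $x'<y'$, the product of the weights is $xx'$ and $\min(x(y'-x'),x'(y-x))=\min(xy',x'y)-xx'$. So $\min(xy',x'y)$ drops by $W_i(\rho_l)W_i(\rho_{l'})$ in each step $i<l$. At step $l$, $x=y=1$, and the last nonzero product is $\min(x',y')=\min(xy',x'y)$. Summing, we get the value of $\min(xy',x'y)$ at step $1$, where the coordinates are $(p_l,q_l)$ and $(p_{l'},q_{l'})$. $\square$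

By (i), if $x=\sum a_lC_l$, then $a_l=x\cdot C_l^\vee$.

## 7. A toric chain of spheres and an almost complex structure adapted to it

**The toric form.** Take the moment triangle of $\mathbb{CP}^2$. Make one small corner chop away from the origin (this gives $E_0$), and at the origin the $n$ successive, successively smaller chops prescribed by the algorithm. Step $i$ blows up the corner with cone $\sigma_i=\langle u,v\rangle$. It creates a divisor with normal $\rho_i=u+v$ in class $E_i$, and it subtracts $E_i$ from the classes of the divisors with normals $u$ and $v$. The result is a toric Kähler form $\omega$ on $X_{n+1}$ with canonical class $K$, and toric spheres $S_l$ in class $C_l$, $1\le l\le n$, with normals $\rho_l$: from $E_l$ one subtracts exactly those later $E_i$ that blow up a corner on the $l$-th divisor.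

Two toric spheres meet if and only if their rays are adjacent in the fan, and then once, transversally. The rays strictly inside the first quadrant are exactly $\rho_1,\dots,\rho_n$. So $S_1,\dots,S_n$, sorted by slope, form a linear chain. Removing $S_n$ leaves the spheres of slope $>P/Q$ and the spheres of slope $<P/Q$. Each of these two chains, if nonempty, is linear; exactly one of its end spheres meets $S_n$ (once), and its other spheres are disjoint from $S_n$.

If $P>Q\ge2$, both chains are nonempty. Indeed, at the first steps the coordinates are $(P-(i-1)Q,Q)$ and $\rho_i=(i,1)$, until $i=\lceil P/Q\rceil$; and $1<P/Q<\lceil P/Q\rceil$. So $(1,1)$ lies in one chain and $(\lceil P/Q\rceil,1)$ in the other. For $(16,3)$ the chains are $S_1,\dots,S_5$, where $S_5$ meets $S_8$, and $S_6,S_7$, where $S_7$ meets $S_8$.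

Let $S=\bigcup_{l\le n}S_l$.

**Lemma 8.** There is an $\omega$-tame $J$ for which all $S_l$ are holomorphic and every simple $J$-sphere $A\not\subset S$ satisfies $-K\cdot A\ge1$, $A^2\ge-1$, and $A\in\mathcal E_{n+1}$ if $A^2=-1$.

*Proof.* The plan is to keep $J$ integrable near $S$, so that the $S_l$ survive, and generic elsewhere, after checking that every other curve visits the region where $J$ is generic.

Let $J_0$ be the toric complex structure, $U_1$ a regular neighborhood of $S$, so that $H_2(U_1)=\bigoplus\mathbb ZC_l$, and $U\supset S$ open with $\overline U\subset U_1$. Let $J$ be $\omega$-tame with $J=J_0$ on $U$. We claim that a simple $J$-sphere $A\not\subset S$ is not contained in $U_1$. Otherwise $A=\sum k_lC_l=A^+-A^-$, the positive and negative parts. Positivity of intersections gives $A\cdot C_l\ge0$ for all $l$, and $A^-\cdot A^+\ge0$ since the two parts share no sphere. Hence $0\le A\cdot A^+=(A^+)^2-A^-\cdot A^+\le(A^+)^2$. The form on $\langle E_1,\dots,E_n\rangle$ is negative definite, so $A^+=0$ and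 $\omega(A)=-\omega(A^-)\le0$, a contradiction.

So every such curve meets the open set $X_{n+1}\setminus\overline U$, where $J$ may be perturbed freely and where the curve has injective points. Hence for generic $J$ with $J=J_0$ on $U$ all these curves are regular (McDuff–Salamon, *J-holomorphic curves and symplectic topology*, §3.2). Then their index $2(-K\cdot A)-2$ is $\ge0$, that is, $-K\cdot A\ge1$. The adjunction inequality $A^2+K\cdot A\ge-2$ gives $A^2\ge-2-K\cdot A\ge-1$. If $A^2=-1$, it gives $K\cdot A\ge-1$, so $K\cdot A=-1$, equality holds in adjunction, and $A$ is an embedded sphere; thus $A\in\mathcal E_{n+1}$. $\square$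

A simple $J$-sphere contained in $S$ is one of the $S_l$. So for this $J$ the simple spheres are of three kinds: the $S_l$, exceptional spheres, and spheres of nonnegative square.

## 8. Full fillings at $z_0(E)$ and $z_1(E)$

Throughout this section $E=(d;m;p,q)$ is perfect, $b=m/d\in(0,1)$ and $p>q$. So $m\ge1$ and $pq-1=d^2-m^2>0$. We prove the "if" part of Theorem A.

**Where to look.** The point $z=p/q$ suggests itself, but there $E$ itself obstructs. With $V=V_b(p/q)$ one has $d-mb=\frac{d^2-m^2}d=\frac{pq-1}d$ and $\sum w_iW_i=\frac1q\sum W_i^2=p$. So the product of $E$ with $(V;Vb,w(p/q))$ is $V\frac{pq-1}d-p=\sqrt{\frac{p(pq-1)}q}-p<0$. By Lemma 3, $c_b(\frac pq)\ge\frac{dp}{pq-1}$, and by Lemma 5 this bound spreads to a line through the origin, $\frac{dq}{pq-1}z$, on the left of $p/q$, and to a constant on the right. The line crosses the graph of $V_b$ where $\frac{q^2z}{pq-1}=1$, i.e. at $z_0$; the constant crosses it where $\frac{p^2}{pq-1}=z$, i.e. at $z_1$. These are the candidates.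

Put
$$(P,Q,t)=(p^2,\,pq-1,\,p)\ \text{(first choice)},\qquad (P,Q,t)=(pq-1,\,q^2,\,q)\ \text{(second choice, if }q\ge2).$$
In both cases $\gcd(P,Q)=1$, and $P/Q$ is $z_1$, respectively $z_0$.

**Step 1. $(p,q)$ occurs as $\rho_j$, $j<n$, in the algorithm for $(P,Q)$.** This makes $E$ visible in the geometry of $(P,Q)$. Let $\sigma=\langle u,v\rangle$, $u=(u_1,u_2)$, $v=(v_1,v_2)$, be the last cone in the algorithm for $(p,q)=u+v$, reached at step $j$. Then
$$pv_2-qv_1=\det(u+v,v)=1,\qquad u_1q-u_2p=\det(u,u+v)=1 .$$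
Write $(P,Q)=xu+yv$, so $x=Pv_2-Qv_1$ and $y=u_1Q-u_2P$.

First choice: $x=p(pv_2-qv_1)+v_1=p+v_1>0$, and $y=p(u_1q-u_2p)-u_1=p-u_1=v_1$. Here $v_1>0$: if $v_1=0$, then $pv_2=1$ and $p=1$, contrary to $p>q\ge1$.

Second choice: $x=q(pv_2-qv_1)-v_2=q-v_2=u_2$, and $y=q(u_1q-u_2p)+u_2=q+u_2>0$. Here $u_2>0$: if $u_2=0$, then $u_1q=1$, contrary to $q\ge2$.

So $(P,Q)\in\mathrm{int}\,\sigma$. For $i<j$, $\mathrm{int}\,\sigma\subset\mathrm{int}\,\sigma_{i+1}$, where $\sigma_{i+1}$ is the cone in the algorithm for $(p,q)$. So the algorithm for $(P,Q)$ does not stop at step $i$ and makes the same choice. It reaches $\sigma$ at step $j$ and inserts $\rho_j=(p,q)$. Since $(P,Q)\ne(p,q)$, it does not stop there, so $j<n$.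

**Step 2. The class $F$ and its expansion.** We write the filling class as $tE$ plus a nonnegative combination of the spheres $C_l$. Put
$$F=(td;tm,W(P,Q))\in H_2(X_{n+1}).$$
By (1) and (3), $F^2=t^2(pq-1)-PQ=0$. Since $F=tdL-tmE_0+C_n^\vee$ and $E=dL-mE_0+C_j^\vee$, Lemma 7 gives $F\cdot C_l=0$ for $l<n$, $F\cdot C_n=1$, and
$$F=tE+C_n^\vee-tC_j^\vee=tE+\sum_la_lC_l,\qquad a_l=t\min(pq_l,qp_l)-\min(Pq_l,Qp_l).$$

For the first choice, $\frac pq<\frac PQ$. If $\frac{p_l}{q_l}\le\frac pq$, then $a_l=pqp_l-(pq-1)p_l=p_l$. If $\frac pq\le\frac{p_l}{q_l}\le\frac PQ$, then $a_l=p^2q_l-(pq-1)p_l\ge0$. If $\frac{p_l}{q_l}\ge\frac PQ$, then $a_l=p^2q_l-p^2q_l=0$.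

For the second choice, $\frac PQ<\frac pq$. If $\frac{p_l}{q_l}\ge\frac pq$, then $a_l=pqq_l-(pq-1)q_l=q_l$. If $\frac PQ\le\frac{p_l}{q_l}\le\frac pq$, then $a_l=q^2p_l-(pq-1)q_l\ge0$. If $\frac{p_l}{q_l}\le\frac PQ$, then $a_l=q^2p_l-q^2p_l=0$.

So $a_l\ge0$ always. Moreover $F\cdot E=t(pq-1)-\min(Pq,Qp)$ by Lemma 7(ii). For the first choice the minimum is $\min(p^2q,p(pq-1))=p(pq-1)$, for the second it is $\min(q(pq-1),q^2p)=q(pq-1)$. So $F\cdot E=0$ in both cases.

In the example (4), with $E=(2;1;4,1)$, $t=4$, $j=4$, this reads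
$$(8;4,3^5,1^3)=4E+C_1+2C_2+3C_3+4C_4+C_5 ,$$
which one checks from the list in Section 6: the right side minus $4E$ is $E_1+E_2+E_3+E_4-3E_5-E_6-E_7-E_8$.

**An attempt, and where it breaks.** We want $F\cdot e\ge0$ for all $e\in\mathcal E_{n+1}$. If $e\ne E$, then $E\cdot e\ge0$, and $a_l\ge0$; so it would suffice that $C_l\cdot e\ge0$. But this fails: $C_l$ has square $\le-2$ for $l<n$, and exceptional classes can pair negatively with it. In the example, $e=E_1$ has $C_1\cdot E_1=-1$ and $(F-4E)\cdot E_1=-1$. The term-by-term argument is correct, however, for an irreducible curve $A$ that is different from the curves $S_l$, for a $J$ that makes all $S_l$ holomorphic. So we test $F$ not on exceptional classes but on the irreducible components of their nodal representatives for the special $J$ of Lemma 8.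

**Step 3. $F\cdot e\ge0$ for all $e\in\mathcal E_{n+1}$.** Take $\omega$ and $J$ as in Lemma 8 for $(P,Q)$. By (F1), $e$ is a nonnegative combination of classes of simple $J$-spheres $A$, so it suffices that $F\cdot A\ge0$ for all of these. If $A=S_l$, then $F\cdot C_l\in\{0,1\}$. If $A\not\subset S$ and $A^2\ge0$, note that $\omega(F)=t\omega(E)+\sum a_l\omega(C_l)>0$ and $\omega(A)>0$; so $F\cdot A\ge0$ by Lemma 1. If $A\not\subset S$ and $A^2=-1$, then $A\in\mathcal E_{n+1}$. For $A=E$ we have $F\cdot A=0$. Otherwise $A\cdot E\ge0$ by (F1), and $A\cdot C_l\ge0$ because $A$ and $S_l$ are distinct irreducible $J$-curves, so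
$$F\cdot A=tE\cdot A+\sum a_lC_l\cdot A\ge0 .$$

**Step 4. The full filling.** With $z=P/Q$ we get $V_b(z)=\sqrt{\frac PQ\cdot\frac{d^2}{pq-1}}$. For the first choice this is $\frac{pd}{pq-1}$, for the second it is $\frac dq$; in both cases it is $\frac{td}Q$. Hence $(V;Vb,w(z))=F/Q$, and Lemma 4 gives $c_b(z)=V_b(z)$. So $c_b$ is unobstructed at $z_1(E)$, and at $z_0(E)$ if $q\ge2$.

**Step 5. $z_0(E)$ when $q=1$.** Then $z_0=p-1$ is an integer $\ge1$ with weights $1^{p-1}$, $V_b(z_0)=\sqrt{(p-1)\frac{d^2}{p-1}}=d$, and the class in Lemma 4 is $F=(d;m,1^{p-1})=E+E_p$. Let $e\in\mathcal E_p$, viewed in $\mathcal E_{p+1}$. Then $e\cdot E_p=0$, whereas $E\cdot E_p=1$ and $E_p\cdot E_p=-1$; so $e\ne E$ and $e\ne E_p$. Hence $F\cdot e=E\cdot e\ge0$ by (F1), and Lemma 4 gives $c_b(z_0)=V_b(z_0)$.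

**Step 6. Position of the points.** We check that the points lie in $[1,z_\infty^b)$. By Lemma 6 and (3), $f(z_\infty^b)=\frac{(3d-m)^2}{d^2-m^2}=\frac{(p+q)^2}{pq-1}$, while
$$f(z_1)=\frac{(p^2+pq-1)^2}{p^2(pq-1)}<\frac{(p^2+pq)^2}{p^2(pq-1)}=f(z_\infty^b),\qquad f(z_0)=\frac{(q^2+pq-1)^2}{q^2(pq-1)}<\frac{(q^2+pq)^2}{q^2(pq-1)}=f(z_\infty^b).$$
Also $z_1=\frac{p^2}{pq-1}>\frac{p^2}{pq}=\frac pq>1$, and $z_0=\frac pq-\frac1{q^2}\ge1+\frac1q-\frac1{q^2}\ge1$ because $p\ge q+1$. Since $f$ is strictly increasing on $[1,\infty)$,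
$$1\le z_0(E)<\tfrac pq<z_1(E)<z_\infty^b. \tag{5}$$
This proves the "if" part of Theorem A. $\square$

## 9. From a full filling to an integral class of square zero

Now let $1\le z<z_\infty^b$ with $c_b(z)=V:=V_b(z)$. We must produce a perfect class. In the example, $F=(8;4,3^5,1^3)$ is taken by reflections to $(6;2,1,1,3,3,3,1,1,1)$, $(3;2,1,1,0,0,0,1,1,1)$, $(2;1,0,0,0,0,0,1,1,1)$, and $(1;0,\dots,0,1)$, where the last one uses three of the four entries $1$. So $F$ is equivalent to the fiber class $L-E_0$. This section shows that the filling class is always of this kind.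

**Step 1. $z>1$.** At $z=1$, Lemma 3 with $e=L-E_0-E_1$ gives $\lambda(1-b)\ge1$ for all $\lambda>V$, so $V(1-b)\ge1$; but $V_b(1)^2(1-b)^2=\frac{1-b}{1+b}<1$.

By Lemma 6, $\gamma:=V(3-b)-(1+z)>0$.

**Definition (reduced class).** $\beta=(\lambda;a_0,\dots,a_{N-1})$, $N\ge3$, is *reduced* if $a_0\ge a_1\ge\dots\ge a_{N-1}\ge0$ and $\lambda\ge a_0+a_1+a_2$. For example, $(3;1,1,1)$ and $(1;1,0,0)$ are reduced, and $(2;1,1,1)$ is not.

**Lemma 9.** If $\beta$ is reduced, then
$$\beta^2\ge a_2(-K\cdot\beta). \tag{6}$$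

*Proof.* We have $\beta^2-a_2(-K\cdot\beta)=\lambda(\lambda-3a_2)-\sum a_i(a_i-a_2)$. For $i\ge2$, $a_i(a_i-a_2)\le0$. Moreover $\lambda\ge a_0+a_1+a_2\ge3a_2$, and $\lambda(\lambda-3a_2)$ increases with $\lambda\ge3a_2$. So the difference is at least
$$(a_0+a_1+a_2)\big((a_0-a_2)+(a_1-a_2)\big)-a_0(a_0-a_2)-a_1(a_1-a_2)\ge0. \qquad\square$$

**Lemma 10 (reduction).** Let $\alpha\in H_2(X_N;\mathbb R)$, $N\ge3$, with $\alpha^2>0$ and $\alpha\cdot e\ge0$ for all $e\in\mathcal E_N$. Then $\varphi(\alpha)$ is reduced for some $\varphi\in\mathcal W_N$, and the $L$-coefficient of $\varphi(\alpha)$ is at most that of $\alpha$.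

*Proof.* Repeatedly order the entries, and reflect in $L-E_0-E_1-E_2$ as long as $\lambda<a_0+a_1+a_2$. Each reflection strictly lowers $\lambda$. All entries stay $\ge0$, since $\varphi(\alpha)\cdot E_i=\alpha\cdot\varphi^{-1}(E_i)\ge0$ by (F2). If the process stops, the class is reduced.

To see that it stops, let $\Lambda=\alpha\cdot L$ be the initial value of $\lambda$. Every later value is $\alpha\cdot g$ with $g=\varphi^{-1}(L)$ integral and $g^2=1$. It is at most $\Lambda$. It is $\ge0$ because $g$ is the sum of the exceptional classes $\varphi^{-1}(L-E_0-E_1)$, $\varphi^{-1}(E_0)$, $\varphi^{-1}(E_1)$. Write $g=\frac{\alpha\cdot g}{\alpha^2}\alpha+g'$ with $g'\in\alpha^\perp$. Then $g'^2=1-\frac{(\alpha\cdot g)^2}{\alpha^2}\ge1-\frac{\Lambda^2}{\alpha^2}$. Since $\alpha^\perp$ is negative definite, $g$ lies in a bounded set. So there are only finitely many such $g$, finitely many values of $\lambda$, and a strictly decreasing process must stop. $\square$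

**Why we cannot reduce the filling class directly.** One would like to apply Lemma 10 to $\alpha=(V;Vb,w)$. But $\alpha^2=0$, and then the finiteness argument breaks: we divided by $\alpha^2$, and bounding $\alpha\cdot g$ no longer bounds $g$. For $\alpha=L-E_0$, for instance, the integral classes $g_k=(1+k^2;k^2,k,k)$ satisfy $g_k^2=(1+k^2)^2-k^4-2k^2=1$ and $\alpha\cdot g_k=1$ for all $k$. Moreover, if $z$ is irrational, $\alpha$ has infinitely many entries. So we enlarge $V$ to $V+\frac1k$, where Lemma 10 applies, and let $k\to\infty$. The group elements used depend on $k$ and might run off to infinity. What saves us is that the class $\varphi_k^{-1}(L-E_0)$ has bounded degree, and this is where $z<z_\infty^b$ enters.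

**Step 2. Approximating classes and their reductions.** We show that the reduced classes approach multiples of $L-E_0$. Let $\lambda_k=V+\frac1k$. If $z$ is irrational, let $\alpha_k=(\lambda_k;\lambda_kb,w_1,\dots,w_k)\in H_2(X_{k+1};\mathbb R)$, $k\ge2$. If $z$ is rational with $n$ weights ($n\ge2$ as $z>1$), let $\alpha_k=(\lambda_k;\lambda_kb,w_1,\dots,w_n)\in H_2(X_{n+1};\mathbb R)$, $k\ge1$. Since $c_b(z)=V<\lambda_k$, Lemma 3 gives $\alpha_k\cdot e\ge0$ for all exceptional $e$. Put $\varepsilon_k=\alpha_k^2=\lambda_k^2(1-b^2)-\sum w_i^2$, where the sum is over the weights that occur. As $\sum w_i^2\le z=V^2(1-b^2)$ with equality in the limit, $\varepsilon_k>0$ and $\varepsilon_k\to0$. By (2), $-K\cdot\alpha_k\ge\lambda_k(3-b)-(1+z)\ge\gamma$.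

Let $\beta=\varphi_k(\alpha_k)=(\lambda';a_0,a_1,\dots)$ be reduced, by Lemma 10. (We suppress $k$ in $\beta$.) Then $\lambda'\le\lambda_k\le V+1$. From $-K\cdot\beta=3\lambda'-\sum a_i\ge\gamma$ we get $\lambda'\ge\gamma/3$ and $\sum a_i\le3\lambda'$. By (6), $\varepsilon_k=\beta^2\ge a_2\gamma$, so $a_2\le\varepsilon_k/\gamma$. Therefore
$$\lambda'^2-a_0^2-a_1^2=\varepsilon_k+\sum_{i\ge2}a_i^2\le\varepsilon_k+a_2\sum a_i\le\varepsilon_k+3\lambda'a_2\le\Gamma\varepsilon_k,\qquad\Gamma=1+\frac{3(V+1)}\gamma .$$
As $\lambda'\ge a_0+a_1$, the left side is at least $2a_0a_1\ge2a_1^2$; so $a_1^2\le\Gamma\varepsilon_k$. Hence $\lambda'^2-a_0^2\le2\Gamma\varepsilon_k$ and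
$$0\le\lambda'-a_0\le\frac{2\Gamma\varepsilon_k}{\lambda'}\le\frac{6\Gamma\varepsilon_k}\gamma\to0 .$$
Since $\lambda'\ge\gamma/3$, $\lambda'-a_0\to0$ and $a_1\to0$, we have $a_0-a_1\ge\gamma/4$ for large $k$.

**Step 3. A degree bound.** Let
$$F_k=\varphi_k^{-1}(L-E_0)=(D_k;M_k,n_1^{(k)},n_2^{(k)},\dots),$$
an integral class with $F_k^2=0$ and $\alpha_k\cdot F_k=\beta\cdot(L-E_0)=\lambda'-a_0\to0$. We bound $D_k$. Let $N$ be the number of entries of $\beta$ and $a_N:=0$. Then
$$\beta=(\lambda'-a_0-a_1-a_2)L+(a_0-a_1)(L-E_0)+(a_1-a_2)(2L-E_0-E_1)+\sum_{i=2}^{N-1}(a_i-a_{i+1})(3L-E_0-\dots-E_i) .$$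
Indeed the $L$-coefficient is $(\lambda'-a_0-a_1-a_2)+(a_0-a_1)+2(a_1-a_2)+3a_2=\lambda'$, and the coefficients of $-E_0,-E_1,-E_i$ telescope to $a_0,a_1,a_i$. All coefficients are $\ge0$. Each class $v$ on the right satisfies $L\cdot\varphi_k^{-1}(v)\ge0$. For $L$, $L-E_0$ and $2L-E_0-E_1$ this follows from (F2) and Lemma 2, since they are sums of copies of the exceptional classes $L-E_0-E_1$, $E_0$, $E_1$. For the others, $3L-E_0-\dots-E_i=-K+\sum_{l>i}E_l$, $\varphi_k^{-1}(K)=K$ and $L\cdot(-K)=3$. Hence $D_k=L\cdot F_k\ge0$ and $\lambda_k=L\cdot\varphi_k^{-1}(\beta)\ge(a_0-a_1)D_k$, so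
$$0\le D_k\le\frac{4(V+1)}\gamma\quad\text{for large }k.$$
Also $D_k\ne0$: if $D_k=0$, then $F_k^2=0$ gives $F_k=0$, which is impossible.

**Step 4. The limit forces $z$ to be rational.** Since $M_k^2+\sum_i(n_i^{(k)})^2=D_k^2$ is bounded and all entries are integers, we may pass to a subsequence with $D_k=D$ and $M_k=M$ constant and, for each $i$, $n_i^{(k)}=n_i$ eventually. Then $M^2+\sum n_i^2\le D^2$, so only finitely many $n_i$ are nonzero. The sequences $(n_i^{(k)})_i$, extended by zeros, are bounded in $\ell^2$ and converge coordinatewise, hence weakly. As $(w_i)\in\ell^2$, the limit of $\alpha_k\cdot F_k=\lambda_kD-\lambda_kbM-\sum n_i^{(k)}w_i\to0$ is $VD=VbM+\sum n_iw_i$. Since $(Vb)^2+\sum w_i^2=V^2b^2+z=V^2$,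
$$VD=VbM+\sum n_iw_i\le V\sqrt{M^2+\sum n_i^2}\le VD .$$
So equality holds in Cauchy–Schwarz, and $(M,n_1,n_2,\dots)$ is $\frac DV$ times $(Vb,w_1,w_2,\dots)$: $M=bD$ and $n_i=\frac DVw_i$ for all $i$. Since $D>0$, only finitely many $w_i$ are nonzero. So **$z$ is rational**; write $z=P/Q$ in lowest terms, $P>Q$. Now all $F_k$ live in $X:=X_{n+1}$, and along the subsequence they are eventually equal to
$$F=(D;M,sW_1,\dots,sW_n),\qquad b=\frac MD,\quad s=\frac D{VQ},$$
where $W=W(P,Q)$ and $F=\varphi^{-1}(L-E_0)$ with some $\varphi\in\mathcal W_{n+1}$. Since $W_n=1$, $s$ is a positive integer. Also $D\ge1$ and $M=bD\ge1$.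

**Step 5. $s=1$.** This determines $F$ numerically, by a second use of $z<z_\infty^b$. From $-K\cdot F=-K\cdot(L-E_0)=2$ and (1), $3D-M=s(P+Q-1)+2$. Multiplying $V(3-b)>1+z$ by $D/V=sQ$ gives $3D-M>s(P+Q)$. So $s<2$, that is, $s=1$, and with $F^2=0$:
$$F=(D;M,W(P,Q)),\qquad D^2-M^2=PQ,\qquad 3D-M=P+Q+1. \tag{7}$$
In the example: $64-16=48$ and $24-4=20$.

**Step 6. The case of an integer $z=n$.** Then $F=(D;M,1^n)$. Extend $\varphi$ to an element of $\mathcal W_{n+2}$ by $\varphi(E_{n+1})=E_{n+1}$. Then $\varphi(F-E_{n+1})=L-E_0-E_{n+1}\in\mathcal E_{n+2}$, so $F-E_{n+1}=(D;M,1^{n+1})$ is exceptional by (F2). By (7), $3D-M=(n+1)+1$ and $D^2-M^2=n=(n+1)\cdot1-1$. So $(D;M;n+1,1)\in\mathcal T(H)$ with $M/D=b$, and $z=n$ is its $z_0$. (For $b=\frac12$, $z=3$: $F=(2;1,1^3)$ yields the conic $(2;1,1^4)$.)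

## 10. Two disjoint nodal fibers and an exceptional component

It remains to treat $Q\ge2$; so $P>Q\ge2$. We have $F=\varphi^{-1}(L-E_0)$ as in (7), but no exceptional class yet: subtracting a new $E_{n+1}$ from $F$ does not give weights of a single fraction when some $W_i>1$. The example shows what to look for. There $F=4E+C_1+2C_2+3C_3+4C_4+C_5$: a nodal sphere of class $F$ containing the whole chain $S_1,\dots,S_5$ and one exceptional sphere, which is the perfect class. But not every nodal sphere of class $F$ must look like this. There is also the homological identity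
$$F=A+C_6+C_7+B,\qquad A=(3;2,1^6),\quad B=(5;2,2^5,1,1),$$
with the other chain and two exceptional classes (Examples (ii) and (iii)), whose ratios $\frac23$, $\frac25$ are not $\frac12$. We must show that for at least one of the two chains only one exceptional sphere is needed, and that this sphere is perfect with the ratio $b$.

Use the toric form $\omega$ on $X=X_{n+1}$ for $(P,Q)$ and the $J$ of Lemma 8. Since $F=DL-ME_0+C_n^\vee$, Lemma 7 gives $F\cdot C_l=0$ for $l<n$ and $F\cdot C_n=1$.

**Step (a). For every $\omega$-tame $J$ and every point $x$ there is a nodal $J$-sphere of class $F$ through $x$.** Write $F=e'+e''$ with $e'=\varphi^{-1}(E_1)$ and $e''=\varphi^{-1}(L-E_0-E_1)$, both in $\mathcal E_{n+1}$, $e'\cdot e''=1$. For generic tame $J'$ these are embedded $J'$-spheres; as local intersection numbers are positive, they meet exactly once, transversally and positively. Resolving the intersection symplectically gives an embedded symplectic sphere $\Sigma$ in class $F$, $\Sigma^2=0$. Choose a tame $J''$ for which $\Sigma$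 is holomorphic, and $x\in\Sigma$. In a nodal $J''$-sphere of class $F$ through $x$ every component has product $\ge0$ with $\Sigma$, and the total is $F\cdot\Sigma=0$, so every product is $0$. A component different from $\Sigma$ through $x$ would have positive product. So the component through $x$ is $\Sigma$, and by area it is the only one, with multiplicity one. It is regular by automatic transversality, its normal bundle being trivial; the kernel of the linearized operator on the normal bundle consists of a two-dimensional space of sections that, unless zero, vanish nowhere, so the evaluation map is a local diffeomorphism there. So the one-point genus-$0$ Gromov–Witten invariant of $F$ is $1$ (McDuff, J. AMS 1990). This invariant does not depend on the tame $J$ and the point, so for generic data a sphere exists, and by Gromov compactness a nodal $J$-sphere of class $F$ through $x$ exists for every tame $J$ and every $x$.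

**Step (b). $F\cdot A\ge0$ for every simple $J$-sphere $A$, for the $J$ of Lemma 8.** This controls the components of nodal $F$-spheres. For $A=S_l$, $F\cdot C_l\in\{0,1\}$. If $A\not\subset S$ and $A^2=-1$, then $A\in\mathcal E_{n+1}$ and $F\cdot A=(L-E_0)\cdot\varphi(A)\ge0$ by (F2) and Lemma 2. If $A\not\subset S$ and $A^2\ge0$, use Lemma 1, with $\omega(F)=\omega(e')+\omega(e'')>0$; in this case $F\cdot A=0$ only if $A$ is proportional to $F$.

Hence for any nodal $J$-sphere $\Theta=\sum m_\tau A_\tau$ of class $F$, the equation $0=F\cdot F=\sum m_\tau F\cdot A_\tau$ gives $F\cdot A_\tau=0$ for all $\tau$. In particular $S_n$ is not a component, because $F\cdot C_n=1$.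

**Step (c). Two disjoint fibers, one through each chain.** The chains of $S_1,\dots,S_{n-1}$ are both nonempty by Section 7, since $P>Q\ge2$. Let them have $k_1$ and $k_2$ spheres, $k_1+k_2=n-1$. For $\iota=1,2$ let $\Theta_\iota$ be a nodal $J$-sphere of class $F$ through a point $x$ of a sphere of chain $\iota$, by Step (a).

If $S_l$, $l<n$, is not a component of a nodal $F$-sphere $\Theta$ but some component of $\Theta$ meets $S_l$, then $\Theta\cdot S_l>0=F\cdot C_l$, a contradiction. So the sphere containing $x$ is a component of $\Theta_\iota$; then so are its neighbors in the chain, and hence all of chain $\iota$. No $\Theta$ contains both chains: $S_n$ is not a component, and each chain has an end sphere that meets $S_n$, so we would get $\Theta\cdot S_n\ge2>1=F\cdot C_n$. And $\Theta_\iota$ contains no sphere of the other chain, because by the same argument it would then contain all of it.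

Let $B$ be a component of $\Theta_2$ that is not a component of $\Theta_1$. Then $B\cdot\Theta_1=F\cdot B=0$ by Step (b), and as all contributions are $\ge0$, $B$ is disjoint from $\Theta_1$. In particular $B$ is disjoint from those components of $\Theta_2$ that are components of $\Theta_1$. Since $\Theta_2$ is connected, either all its components are components of $\Theta_1$, which is impossible since $\Theta_1$ would contain both chains, or none is, and $\Theta_1\cap\Theta_2=\emptyset$. So the two fibers are disjoint.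

Suppose a component $A$ of $\Theta_\iota$ had $A^2\ge0$. Then $A\not\subset S$ (as $C_l^2<0$), and $F\cdot A=0$, so $A$ is proportional to $F$. So $A$ has zero product with all other components, and is disjoint from them. By connectedness it would be the only component, but $\Theta_\iota$ contains spheres of negative square. Hence the components of $\Theta_\iota$ are the $k_\iota$ spheres of chain $\iota$ and some number $r_\iota$ of exceptional spheres not in $S$. Since $K\cdot F=-2<0\le K\cdot C_l$ for $l<n$, we have $r_\iota\ge1$.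

**Step (d). $r_1+r_2\le3$.** The two fibers together have little room in homology. Let $\Theta=\sum m_\tau A_\tau$ be connected with $\Theta\cdot A_\tau=0$ for all $\tau$. Then $m_\tau^2A_\tau^2=-\sum_{\tau'\ne\tau}m_\tau m_{\tau'}A_\tau\cdot A_{\tau'}$. So for real numbers $x_\tau=m_\tau y_\tau$,
$$\Big(\sum x_\tau A_\tau\Big)^2=\sum_{\tau\ne\tau'}m_\tau m_{\tau'}(A_\tau\cdot A_{\tau'})(y_\tau y_{\tau'}-y_\tau^2)=-\frac12\sum_{\tau\ne\tau'}m_\tau m_{\tau'}(A_\tau\cdot A_{\tau'})(y_\tau-y_{\tau'})^2\le0,$$
and by connectedness equality holds if and only if all $y_\tau$ are equal.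

Apply this to $\Theta_\iota$. All its components lie in $F^\perp$. A combination $\sum x_\tau A_\tau$ lying in $\mathbb RF$ has square $0$, so its coefficients are proportional to the $m_\tau$. Conversely $\sum m_\tau A_\tau=F$. So the $k_\iota+r_\iota$ components span a subspace of dimension exactly $k_\iota+r_\iota-1$ in $F^\perp/\mathbb RF$. The form on $H_2(X;\mathbb R)$ has signature $(1,n+1)$ and $F^2=0$, so $F^\perp/\mathbb RF$ is negative definite of dimension $n$. The two subspaces for $\iota=1,2$ are orthogonal, since the fibers are disjoint, hence independent. So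
$$(k_1+r_1-1)+(k_2+r_2-1)\le n,$$
and $k_1+k_2=n-1$ gives $r_1+r_2\le3$. As both are at least $1$, **$r_\iota=1$ for some $\iota$.**

**Step (e). The exceptional sphere meets exactly one sphere of its chain, once.** Fix $\iota$ with $r_\iota=1$ and let $C$ be the exceptional sphere of $\Theta_\iota$. For this step only, label chain $\iota$ in linear order as $C_{(1)},\dots,C_{(k)}$, with $C_{(k)}$ the sphere meeting $S_n$. So
$$F=hC+\sum_{l=1}^kh_lC_{(l)},\qquad h,h_l\ge1\text{ integers}.$$
Let $x_l=C\cdot C_{(l)}\ge0$, $\xi=\sum x_l$, $s_l=-C_{(l)}^2\ge2$, and $h_0=h_{k+1}=0$. We use four intersection numbers.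

From $F\cdot S_n=1$ we get $h_k+h\,C\cdot S_n=1$, so $h_k=1$ and $C\cdot S_n=0$. From $F\cdot C=0$ we get $h=\sum h_lx_l$, so $\xi\ge1$. From $K\cdot F=-2$, $K\cdot C=-1$ and $K\cdot C_{(l)}=s_l-2$ we get $\sum(s_l-2)h_l=h-2$. From $F\cdot C_{(l)}=0$ we get
$$h_{l-1}+h_{l+1}+hx_l=s_lh_l\qquad(1\le l\le k).\tag{8}$$
Summing (8) over $l$: $2\sum h_l-h_1-h_k+h\xi=\sum s_lh_l$. So $h\xi-h_1-h_k=\sum(s_l-2)h_l=h-2$, and as $h_k=1$,
$$h(\xi-1)=h_1+h_k-2=h_1-1 .\tag{9}$$

Suppose $\xi\ge2$. Then $h_1\ge h+1$ by (9). Let $l^*$ be the least index with $x_{l^*}>0$. For $1\le l<l^*$, (8) gives $h_{l-1}+h_{l+1}=s_lh_l\ge2h_l$, so $h_{l+1}-h_l\ge h_l-h_{l-1}\ge\dots\ge h_1-h_0>0$. Hence $h_{l^*}\ge h_1$. But then $h=\sum h_lx_l\ge h_{l^*}\ge h_1\ge h+1$, a contradiction. So $\xi=1$.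

(In the example the fiber through the chain $S_1,\dots,S_5$ has $h=4$, $(h_l)=(1,2,3,4,1)$, $(s_l)=(2,2,2,2,4)$, and $x_4=1$ is the only nonzero $x_l$. Equation (8) reads $3+1+4=2\cdot4$ at $l=4$ and $4=4\cdot1$ at $l=5$.)

**Step (f). $C$ has the numbers of a perfect class of ratio $b$.** Return to the original labels. By Step (e), $C$ meets exactly one sphere $S_j$ of chain $\iota$, with $C\cdot C_j=1$, and $C\cdot S_n=0$; by Step (c) it is disjoint from the other chain, which lies in the other fiber. So for all $1\le l\le n$, $C\cdot C_l$ is $1$ for $l=j$ and $0$ otherwise, for some $j<n$. Write $C=dL-mE_0-\sum_{i\ge1}c_iE_i$. Then $-\sum c_iE_i$ has the same products with the basis $C_1,\dots,C_n$ of $\langle E_1,\dots,E_n\rangle$ as $C_j^\vee$, by Lemma 7(i). The form on this lattice is nondegenerate, so $c_i=W_i(p,q)$ with $(p,q):=\rho_j$, which is coprime and positive. Thus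
$$C=(d;m,W(p,q)).$$
Comparing the $L$- and $E_0$-coefficients in $F=hC+\sum h_lC_{(l)}$, we get $D=hd$ and $M=hm$. So $d,m$ are positive integers with $m/d=M/D=b$. From $C^2=K\cdot C=-1$ and (1), $d^2-m^2=pq-1$ and $3d-m=p+q$. Also $j\ge2$, since $j=1$ means $(p,q)=(1,1)$ and then $d=m$, contrary to $b<1$.

**Step (g). $C$ is exceptional already in $X_{j+1}$.** The definition of a perfect class asks for this, and so far we know only $C\in\mathcal E_{n+1}$. Let $e=(d;m_0,\dots,m_j,0,\dots,0)\in\mathcal E_{n+1}$ with $j\ge2$; by Lemma 2, $d\ge0$. We show by induction on $d$ that $e$ is in the $\mathcal W_{j+1}$-orbit of some $E_i$, $i\le j$. If $d=0$, then $e=E_i$ by Lemma 2, and $i\le j$ since the later entries vanish. If $d>0$, then $e\ne E_i$ and all $m_i=e\cdot E_i\ge0$ by (F1). If $e$, after ordering, were reduced, (6) would give $-1=e^2\ge m_{(3)}\cdot(-K\cdot e)=m_{(3)}\ge0$, where $m_{(3)}$ is the third largest entry. So $d$ is less than the sum of the three largest entries, and these may be chosen with indices $\le j$, because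 there are $j+1\ge3$ such indices and the other entries are $0$. The corresponding reflection lies in $\mathcal W_{j+1}$, strictly lowers $d$, and preserves all hypotheses by (F2). This completes the induction. So $e\in\mathcal E_{j+1}$, by (F2) for $X_{j+1}$. Apply this to $e=C$.

Hence $(d;m;p,q)\in\mathcal T(H)$ with $m/d=b$. Together with Step 6 of Section 9 this proves the "only if" part, and Theorem A is proved. $\blacksquare$

## 11. The exact set of unobstructed points

We prove Theorem B by following the numbers through the proof of Theorem A.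

**Part 1.** Section 8 shows that $z_0(E)$ and $z_1(E)$ are unobstructed for every perfect $E$ with ratio $b$, and (5) gives the inequalities. Conversely, let $1\le z<z_\infty^b$ be unobstructed. If $z$ is an integer, Step 6 of Section 9 gives $z=z_0$ of a perfect class with ratio $b$. Otherwise $z=P/Q$ with $P>Q\ge2$, and Section 10 gives the perfect class $C=(d;m;p,q)$ with $(p,q)=\rho_j$, $j\ge2$. Here $p>q$, since $P>Q$ implies that all $\rho_l$ with $l\ge2$ lie in the interior of $\langle(1,0),(1,1)\rangle$. Since $F\cdot C=0$, $D=hd$ and $M=hm$, Lemma 7(ii) and (7) give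
$$h(pq-1)=h(d^2-m^2)=\min(Pq,Qp),\qquad PQ=D^2-M^2=h^2(pq-1).$$
If the minimum is $Pq$, then $\gcd(q,pq-1)=1$ gives $h=tq$ and $P=t(pq-1)$ for an integer $t$, and then $Q=\frac{h^2(pq-1)}P=tq^2$. Coprimality of $P,Q$ gives $t=1$, so $z=z_0(C)$. If the minimum is $Qp$, then $\gcd(p,pq-1)=1$ gives $h=tp$, $Q=t(pq-1)$, and $P=tp^2$; so $t=1$ and $z=z_1(C)$.

**Part 2.** In Section 8 we saw $c_b(\frac pq)\ge\frac{dp}{pq-1}$. By Lemma 5, $c_b(z)\ge\frac{qz}p\,c_b(\frac pq)\ge\frac{dq}{pq-1}z$ for $z\le\frac pq$, and $c_b(z)\ge\frac{dp}{pq-1}$ for $z\ge\frac pq$. By Steps 4 and 5 of Section 8, $c_b(z_0)=V_b(z_0)=\frac dq$ and $c_b(z_1)=V_b(z_1)=\frac{pd}{pq-1}$. So Lemma 5 gives the matching upper bounds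
$$c_b(z)\le\frac z{z_0}\cdot\frac dq=\frac{dq}{pq-1}z\ \ (z\ge z_0),\qquad c_b(z)\le\frac{dp}{pq-1}\ \ (z\le z_1).$$
The line $\frac{dq}{pq-1}z$ meets the graph of $V_b$ on $z>0$ only at $z_0$, since $V_b$ is a multiple of $\sqrt z$, and lies above it for $z>z_0$. The constant meets the graph only at $z_1$ and lies above it for $z<z_1$. Hence $c_b>V_b$ on $(z_0,z_1)$.

**Part 3.** Let $E\ne E'=(d';m';p',q')$ be perfect with the same $b$, and write $z_0',z_1'$ for the points of $E'$. The endpoints of both intervals are unobstructed, and the interiors are obstructed by Part 2. So no endpoint of one interval lies in the other open interval, and therefore the open intervals are equal or disjoint.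

Suppose they are equal. Then $z_0=z_0'$, and both fractions $\frac{pq-1}{q^2}$, $\frac{p'q'-1}{q'^2}$ are in lowest terms; so $q=q'$ and $p=p'$. Now $d^2(1-b^2)=pq-1=d'^2(1-b^2)$ gives $d=d'$ and $m=m'$, so $E=E'$, a contradiction.

Suppose they are disjoint but the closed intervals share a point. Then it is an endpoint of both, and after exchanging the classes if necessary $z_1(E)=z_0(E')$. In lowest terms, $p^2=p'q'-1$ and $q'^2=pq-1$. Write $b=\frac{m_0}{d_0}$ in lowest terms, $(d,m)=k(d_0,m_0)$, $(d',m')=k'(d_0,m_0)$ and $\mathcal N=d_0^2-m_0^2$. Then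
$$q'^2=pq-1=d^2-m^2=k^2\mathcal N,\qquad p^2=p'q'-1=d'^2-m'^2=k'^2\mathcal N .$$
So the integer $\mathcal N=(q'/k)^2$ is a perfect square, $\mathcal N=\nu^2$ with $\nu\ge1$, and $p=\nu k'$. Since $pq-1=k^2\nu^2$, $\nu$ divides both $p$ and $pq-1$, so $\nu=1$. Then $(d_0-m_0)(d_0+m_0)=1$, so $m_0=0$ and $b=0$, a contradiction.

Finally, if $b$ is irrational, or rational but not a ratio $m/d$ of a perfect class, then the union in Part 1 is empty, that is, $c_b>V_b$ on all of $[1,z_\infty^b)$. This proves Theorem B. $\blacksquare$
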